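
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A sharp lower bound for the larger algebraic connectivity\\ of a graph and its complement}


\begin{abstract}
Let $\lambda_2(G)$ be the second smallest Laplacian eigenvalue of a graph $G$, and let
$M(G)=\max\{\lambda_2(G),\lambda_2(\overline G)\}$. We prove that $M(G)\ge 2-\sqrt2$ for every
graph of order at least $2$, with equality only for the path $P_4$. For order at least $5$ the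
sharp bound is $(5-\sqrt{13})/2$, attained only by the bull; and the minimum of $M$ over graphs of
order $n$ tends to $1$, although it is smaller than $1$ for every $n\ge4$. When $M(G)<1$, the proof
condenses $G$ into a $2\times2$ table of weights attached to four special vertices. The eigenvalue conditions
bound from below both the determinant of this table and that of the corresponding table for $\overline G$.
The two determinants add up to a fixed multiple of the total weight, so they cannot both be large.
\end{abstract}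

\section{The question and the results}

All graphs are finite and simple. For a graph $G$ with vertex set $V$, $|V|=n\ge2$, the Laplacian
$L(G)=D(G)-A(G)$ is the diagonal matrix of degrees minus the adjacency matrix; it acts on
$x\in\mathbb R^V$ by
\[
(L(G)x)_i=\sum_{j\sim i}(x_i-x_j),\qquad\text{so that}\qquad
x^{\mathsf T}L(G)x=\sum_{ij\in E(G)}(x_i-x_j)^2 .
\]
We call the last sum the \emph{energy} of $x$.
Thus $L(G)$ is symmetric and positive semidefinite, and it kills the all-one vector $\mathbf 1$. Its
eigenvalues are written $0=\lambda_1(G)\le\lambda_2(G)\le\dots\le\lambda_n(G)$, and $\lambda_2(G)$ is the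
\emph{algebraic connectivity}. It is the smallest eigenvalue of $L(G)$ on $\mathbf 1^\perp$, that is, the
minimum of $x^{\mathsf T}L(G)x/\|x\|^2$ over nonzero $x\perp\mathbf 1$, and it vanishes exactly when
$G$ is disconnected. It measures how expensive it is to vary a function over the graph.

A single graph can have arbitrarily small positive algebraic connectivity: for the path $P_n$ the test vector
$x_i=i-\frac{n+1}2$ has energy $n-1$ and squared norm $n(n^2-1)/12$, so
$\lambda_2(P_n)\le 12/(n(n+1))$. But then the complement is well connected. Indeed, for every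
graph
\begin{equation}\label{eq:sum}
L(G)+L(\overline G)=nI-J ,
\end{equation}
where $J$ is the all-one matrix; hence $\lambda_2(\overline G)=n-\lambda_n(G)$. For $G=P_n$ we have
$\lambda_n\le 4$, because $(x_i-x_j)^2\le2x_i^2+2x_j^2$ and all degrees are at most $2$, so
$\lambda_2(\overline{P_n})\ge n-4$. Put
\[
M(G)=\max\{\lambda_2(G),\lambda_2(\overline G)\}.
\]
The following question is posed in \cite{AAMM}: \emph{what is the supremum of all real $c$ such that
$M(G)\ge c$ for every graph $G$ of order at least $2$?}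

\paragraph{First cases.} By \eqref{eq:sum}, the Laplacian eigenvalues of a graph on $k$ vertices are at most
$k$. If $G$ is disconnected, every component has at most $n-1$ vertices, so
$\lambda_n(G)\le n-1$ and $\lambda_2(\overline G)\ge1$. So $M(G)\ge1$ unless $G$ and $\overline G$ are
both connected. This requires $\binom n2\ge2(n-1)$, i.e.\ $n\ge4$. If $n=4$ and both graphs are connected, both
must be trees; the star has a disconnected complement, so $G=P_4$, which is self-complementary. In
$P_4=w\,u\,v\,z$ a vector $(1,\,1-\lambda,\,-(1-\lambda),\,-1)$ is an eigenvector for $\lambda$ iff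
$\lambda^2-4\lambda+2=0$, and $(1,\,1-\lambda,\,1-\lambda,\,1)$ is one iff $\lambda\in\{0,2\}$. The spectrum is
therefore $0,\,2-\sqrt2,\,2,\,2+\sqrt2$, and
\begin{equation}\label{eq:P4}
M(P_4)=2-\sqrt2\approx0.586 .
\end{equation}

Is $P_4$ the worst graph, and is $M(G)\ge1$ restored for larger $n$? We shall see that the answer to the first
question is yes and to the second no. For $M(G)$ to be small, $G$
must have an eigenvalue near $0$ and, by \eqref{eq:sum}, another one near $n$. Heuristically, the first asks for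
weakly attached vertices, the second for vertices adjacent to nearly everything. The following graphs
have both features: for $n\ge4$ let $B_n$ consist of a path $w\,u\,v\,z$ and $n-4$ further independent
vertices, each adjacent to exactly $u$ and $v$. The graph $B_4$ is $P_4$, and $B_5$ is the \emph{bull}, a triangle
with pendant vertices at two of its vertices.

\begin{theorem}\label{thm:main}
Every graph $G$ of order at least $2$ satisfies $M(G)\ge2-\sqrt2$, with equality if and only if
$G\cong P_4$. Hence the supremum asked for is $2-\sqrt2$, and it is attained.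
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] If $G$ has order $n\ge5$, then $M(G)\ge\frac{5-\sqrt{13}}2\approx0.697$, with equality if and only if
$G$ is the bull.
\item[(b)] If $G$ has order $n\ge2$, then $M(G)\ge1-5/\sqrt n$.
\item[(c)] For every $n\ge4$,
\[
M(B_n)\le c_n:=\frac{n-\sqrt{n^2-4n+8}}2<1 .
\]
\end{enumerate}
Since $c_4=2-\sqrt2$ and $c_5=\frac{5-\sqrt{13}}2$, the minimum of $M$ over graphs of order $n$ equals $c_n$
for $n=4,5$. By \textup{(b)} and \textup{(c)} this minimum tends to $1$ as $n\to\infty$ and is less than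
$1$ for every $n\ge4$.
\end{theorem}

\paragraph{Outline.} If $M(G)<1$, the vertices where the two eigenvectors are extremal form an induced
$P_4$ with very restricted attachments (Section~\ref{sec:hubs}). Bounding the contribution of every other
vertex turns the eigenvalue condition for $G$ into a quadratic inequality in a few variables, whose
main data are a $2\times2$ table of weights with determinant $K$ (Section~\ref{sec:key}). The complement
gives a second table, with determinant $K'$. The inequalities say that $K$ and $K'$ must both be large,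
whereas $K+K'$ is a fixed multiple of the total weight; this conflict gives all the lower bounds
(Sections~\ref{sec:main}--\ref{sec:large}).

\section{The method on four and five vertices}\label{sec:mini}

We rederive $\lambda_2(P_4)\ge 2-\sqrt2$ in a way that survives the addition of further vertices. Let
$P_4=w\,u\,v\,z$ and $\lambda=\lambda_2(P_4)$. By \eqref{eq:P4} we know that $\lambda<1$; put $\delta=1-\lambda$. Let
$x\perp\mathbf 1$ be an eigenvector for $\lambda$, with $a=x_u-x_v>0$. (The eigenvector found above has this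
property.) Adding $c\mathbf 1$ to $x$ leaves the energy unchanged and, as $x\perp\mathbf 1$, cannot decrease
$\|x\|^2$. So after a translation we may assume $x_u=\frac a2$, $x_v=-\frac a2$, and still
\[
0\ \ge\ \sum_{ij\in E}(x_i-x_j)^2-\lambda\sum_i x_i^2
=\delta(x_w^2+x_z^2)-a(x_w-x_z)+\Big(1+\frac\delta2\Big)a^2 ,
\]
because the coefficient of $a^2$ is $\frac14+\frac14+1-\frac\lambda2=1+\frac\delta2$. With $g=x_w-x_z$ we have
$x_w^2+x_z^2\ge g^2/2$, so
\[
0\ge\tfrac\delta2\,g^2-ag+\big(1+\tfrac\delta2\big)a^2 .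
\]
The right side is a quadratic form in $(g,a)$ with positive leading coefficient $\frac\delta2$. If its discriminant
were negative, it would be positive definite; but its value at $(g,a)\ne(0,0)$ is nonpositive. Hence
$1\ge2\delta(1+\frac\delta2)=\delta^2+2\delta$, so $\delta\le\sqrt2-1$, i.e.\ $\lambda\ge2-\sqrt2$.

\paragraph{One more vertex.} Now let a vertex $t$ be adjacent to exactly $u$ and $w$, and let $\theta<1$
be an upper bound for $\lambda_2$; put $\delta=1-\theta$ and $\tau=2-\theta=1+\delta$. The vertex contributes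
$(x_t-x_u)^2+(x_t-x_w)^2-\theta x_t^2$. Whatever $x_t$ is, this is at least
\[
\min_s\big[(s-x_u)^2+(s-x_w)^2-\theta s^2\big]=\tfrac1\tau\big(\delta x_u^2+\delta x_w^2-2x_ux_w\big).
\]
After multiplication by $\tau$, the new vertex adds $-2x_ux_w$, whereas the path edge $wu$
contributes $-2\tau x_ux_w$. So $t$ behaves like an additional weight $1$ on a link
$wu$ of weight $\tau$. In the general proof every vertex outside the path is converted
into weight on a link in this manner. Two difficulties appear. First, a vertex adjacent to $u$ only contributes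
$(x_t-x_u)^2-\theta x_t^2$, whose unrestricted minimum does not involve $x_w$; here we shall use that $x_w$ is
the maximum of $x$. Second, $\lambda_2(G)$ by itself has no positive lower bound, so the complement must enter;
it does so through the table of weights.

\section{Four hubs and five types}\label{sec:hubs}

Throughout this section and the next, assume
\[
\lambda:=\lambda_2(G)<1,\qquad \mu:=\lambda_2(\overline G)<1 .
\]
Choose $x\ne0$ with $L(G)x=\lambda x$, $x\perp\mathbf 1$, and $y\neq0$ with $L(\overline G)y=\mu y$,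
$y\perp\mathbf 1$. Choose vertices $w,z,u,v$ such that
\[
x_w=\max x,\quad x_z=\min x,\qquad y_u=\max y,\quad y_v=\min y .
\]
As $x$ and $y$ are not constant, $x_w>x_z$ and $y_u>y_v$; in particular $w\ne z$ and $u\ne v$. The symbol
$\sim$ means adjacency in $G$.

\begin{lemma}\label{lem:hubs}
After replacing $y$ by $-y$ (which interchanges $u$ and $v$) if necessary, the following hold.
\begin{enumerate}
\item[(i)] The vertices $w,u,v,z$ are distinct, and the edges of $G$ among them are exactly $wu,uv,vz$.
\item[(ii)] Every other vertex is adjacent in $G$ to at least one of $u,v$ and to at most one of $w,z$.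
\item[(iii)] $x_u-x_v\ge(1-\lambda)(x_w-x_z)>0$ and $y_z-y_w\ge(1-\mu)(y_u-y_v)>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Subtract the eigenvalue equations at $w$ and $z$:
\begin{equation}\label{eq:diff}
\lambda(x_w-x_z)=\sum_{j\sim w}(x_w-x_j)+\sum_{j\sim z}(x_j-x_z),
\end{equation}
where every term is nonnegative. If $w\sim z$, the right side contains the term $x_w-x_z$; if $j$ is a common
neighbor, it contains $(x_w-x_j)+(x_j-x_z)=x_w-x_z$. In both cases $\lambda\ge1$, a contradiction.
So $w\not\sim z$, and no vertex is adjacent to both. The same argument for $y$ in $\overline G$ shows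
that $u\sim v$ and that every vertex outside $\{u,v\}$ is adjacent in $G$ to $u$ or $v$. This gives (ii).

\emph{Distinctness.} Suppose $p\in\{u,v\}\cap\{w,z\}$. Let $q$ be the other element of $\{u,v\}$ and $s$ the
other element of $\{w,z\}$. Since $p\sim q$ and $p\not\sim s$, we have $q\ne s$, so $s\notin\{u,v\}$. Hence
$s$ is adjacent to $p$ or $q$, thus to $q$. But then $q$ is a common neighbor of $p$ and $s$, that is, of $w$ and $z$,
a contradiction.

\emph{Edges.} Each of $w,z$ is adjacent to $u$ or $v$, and neither $u$ nor $v$ is adjacent to both $w$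
and $z$. Replacing $y$ by $-y$ if necessary we may assume $w\sim u$. Then $u\not\sim z$, so $z\sim v$, so
$v\not\sim w$. With $u\sim v$ and $w\not\sim z$ this is (i).

\emph{Differences.} Keeping in \eqref{eq:diff} only the terms for the edges $wu$ and $zv$ gives
$\lambda(x_w-x_z)\ge(x_w-x_u)+(x_v-x_z)$, which is the first part of (iii). In $\overline G$ the vertex $u$ is
adjacent to $z$ and $v$ to $w$; the analogue of \eqref{eq:diff} gives
$\mu(y_u-y_v)\ge(y_u-y_z)+(y_w-y_v)$, which is the second part.
\end{proof}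

The hypothesis $M(G)<1$ is essential here: for $P_3$, where $\lambda_2=1$ with eigenvector $(1,0,-1)$, the two
extremal vertices have a common neighbor.

\paragraph{Types.} We call $w,u,v,z$ the \emph{hubs} and put $R=V\setminus\{w,u,v,z\}$. For $t\in R$ let $N_t$
be the set of hubs adjacent to $t$ in $G$. By Lemma~\ref{lem:hubs}(ii) there are $3\cdot3=9$ possibilities for
$N_t$; we sort them into five types, each \emph{charged} to a pair of hubs (a \emph{link}), and denote by
$\alpha,\beta,\gamma,\eta,m$ the numbers of $t\in R$ of each type: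
\begin{equation}\label{eq:types}
\begin{array}{c|c|c}
\text{number} & N_t & \text{charged to the link}\\ \hline
\alpha & \{u\},\ \{u,w\} & wu\\
\gamma & \{v,w\},\ \{u,v,w\} & wv\\
\eta & \{u,z\},\ \{u,v,z\} & zu\\
\beta & \{v\},\ \{v,z\} & zv\\
m & \{u,v\} & uv
\end{array}
\qquad\qquad n=4+\alpha+\beta+\gamma+\eta+m .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\node[circle,draw,inner sep=2.5pt] (w) at (0,1.8) {$w$};
\node[circle,draw,inner sep=2.5pt] (z) at (3,1.8) {$z$};
\node[circle,draw,inner sep=2.5pt] (u) at (0,0) {$u$};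
\node[circle,draw,inner sep=2.5pt] (v) at (3,0) {$v$};
\draw[very thick] (w) -- node[left] {$\alpha$} (u);
\draw[very thick] (u) -- node[below] {$m$} (v);
\draw[very thick] (v) -- node[right] {$\beta$} (z);
\draw[dashed] (w) -- (z);
\draw[dashed] (w) -- node[pos=0.27,above] {$\gamma$} (v);
\draw[dashed] (z) -- node[pos=0.27,above] {$\eta$} (u);
\end{tikzpicture}
\caption{The four hubs. Solid lines are edges of $G$ and form the path $w\,u\,v\,z$; dashed lines are edges of
$\overline G$ and form the path $u\,z\,w\,v$. The label of a link counts the other vertices charged to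
it: $\alpha$ counts those whose hub neighbors are $u$ and possibly $w$; $\gamma$ those whose hub neighbors are
$v$, $w$ and possibly $u$; $\beta$ and $\eta$ are the respective mirror images; $m$ counts those adjacent to exactly
$u$ and $v$. No vertex is charged to $wz$.}
\label{fig:hubs}
\end{figure}

\paragraph{Duality.} The assignment
\begin{equation}\label{eq:dual}
G\to\overline G,\qquad (x,y)\to(y,-x),\qquad (w,u,v,z)\to(w^*,u^*,v^*,z^*)=(u,z,w,v)
\end{equation}
preserves the whole setting: the new data satisfy everything that was required of, or proved for, the old ones.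
Indeed $\overline G$ has the hub edges $uz,zw,wv$, that is,
$w^*u^*,u^*v^*,v^*z^*$; the maximum and minimum of $y$ are at $u=w^*$ and $v=z^*$, those of $-x$ at $z=u^*$ and
$w=v^*$; statement (ii) of Lemma~\ref{lem:hubs} for $\overline G$ is the same as for $G$; and the two parts of (iii)
are exchanged. We mark by a star the quantities computed from the new data. The hub neighborhood of $t$ in
$\overline G$ is the complement of $N_t$ in the set of hubs. Hence
\[
\begin{array}{l}
\alpha^*\text{ counts }\{z\},\{z,u\}\text{ in }\overline G,\text{ i.e.\ }N_t\in\{\{u,v,w\},\{v,w\}\},\\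
\beta^*\text{ counts }\{w\},\{w,v\}\text{ in }\overline G,\text{ i.e.\ }N_t\in\{\{u,v,z\},\{u,z\}\},\\
\gamma^*\text{ counts }\{w,u\},\{z,w,u\}\text{ in }\overline G,\text{ i.e.\ }N_t\in\{\{v,z\},\{v\}\},\\
\eta^*\text{ counts }\{z,v\},\{z,w,v\}\text{ in }\overline G,\text{ i.e.\ }N_t\in\{\{u,w\},\{u\}\},\\
m^*\text{ counts }\{z,w\}\text{ in }\overline G,\text{ i.e.\ }N_t=\{u,v\},
\end{array}
\]
and therefore
\begin{equation}\label{eq:dualtypes}
\alpha^*=\gamma,\qquad\gamma^*=\beta,\qquad\beta^*=\eta,\qquad\eta^*=\alpha,\qquad m^*=m .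
\end{equation}
This explains the grouping: a vertex with $N_t=\{u,v,w\}$ has the single hub neighbor $z=u^*$ in
$\overline G$, so it must be put in a class dual to that of $\{u\}$. Applying \eqref{eq:dual}
twice keeps $G$ and gives the \emph{reflection}
\begin{equation}\label{eq:refl}
(x,y)\to(-x,-y),\qquad (w,u,v,z)\to(z,v,u,w),
\end{equation}
which exchanges $\alpha\leftrightarrow\beta$ and $\gamma\leftrightarrow\eta$.

\section{The key inequality}\label{sec:key}

Fix \emph{any} $\theta$ with $\max\{\lambda,\mu\}\le\theta<1$ and put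
\[
\delta=1-\theta\in(0,1],\qquad \tau=2-\theta=1+\delta .
\]
The condition on $\theta$ is symmetric in $G$ and $\overline G$, so duality leaves $\theta,\delta,\tau$ unchanged.
Guided by Section~\ref{sec:mini}, we collect the weights on the four links between $\{w,z\}$ and $\{u,v\}$ in a
table, with rows $w,z$ and columns $u,v$:
\[
C=\begin{pmatrix}\alpha+\tau&\gamma\\ \eta&\beta+\tau\end{pmatrix},
\]
the terms $\tau$ coming from the edges $wu$ and $zv$. Denote its row sums, column sums, total and
determinant by
\[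
\begin{array}{ll}
A=\alpha+\gamma+\tau,\quad& B=\eta+\beta+\tau,\\
d_u=\alpha+\eta+\tau,& d_v=\gamma+\beta+\tau,\\
N=A+B=d_u+d_v=\alpha+\beta+\gamma+\eta+2\tau,\quad& K=(\alpha+\tau)(\beta+\tau)-\gamma\eta ,
\end{array}
\]
and put $P=AB$, $Q=d_ud_v$. By \eqref{eq:dualtypes} the table of $\overline G$ is
\[
C^*=\begin{pmatrix}\gamma+\tau&\beta\\ \alpha&\eta+\tau\end{pmatrix},\qquad
K':=\det C^*=(\gamma+\tau)(\eta+\tau)-\alpha\beta .
\]
Its row sums are $d_v,d_u$ and its column sums are $A,B$. Thus duality acts by
\[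
P^*=Q,\quad Q^*=P,\quad N^*=N,\quad K^*=K',\quad (K')^*=K .
\]

\begin{proposition}\label{prop:key}
We have $K>0$, $K'>0$ and
\begin{align}
K^2&\ge\delta PW, & W&=\delta Q+(\tau+\delta m)N+2(1-\delta)\frac{mQ}N,\label{eq:key}\\
K'^2&\ge\delta QW', & W'&=\delta P+(\tau+\delta m)N+2(1-\delta)\frac{mP}N.\label{eq:keydual}
\end{align}
\end{proposition}

By duality it suffices to prove $K>0$ and \eqref{eq:key}. The proof has three steps.

\paragraph{Step 1: a translated eigenvector.} Let $a=x_u-x_v$, which is positive by Lemma~\ref{lem:hubs}(iii).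
Translate $x$ by a multiple of $\mathbf 1$, keeping the name $x$, so that $d_ux_u+d_vx_v=0$, i.e.
\begin{equation}\label{eq:trans}
x_u=\frac{d_v}Na,\qquad x_v=-\frac{d_u}Na .
\end{equation}
(In Section~\ref{sec:mini} this was $\pm\frac a2$. The reason for this normalization appears in Step 3.)
Before the translation the energy was $\lambda\|x\|^2\le\theta\|x\|^2$. As in Section~\ref{sec:mini}, translation
does not change the energy and does not decrease $\|x\|^2$, and $\theta\ge0$; hence still
$\sum_{ij\in E(G)}(x_i-x_j)^2\le\theta\sum_ix_i^2$. We drop the edges inside $R$ and get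
\begin{equation}\label{eq:Phi}
0\ \ge\ (x_w-x_u)^2+(x_u-x_v)^2+(x_v-x_z)^2-\theta(x_w^2+x_u^2+x_v^2+x_z^2)+\sum_{t\in R}F_t,
\end{equation}
where
\[
F_t=\sum_{h\in N_t}(x_t-x_h)^2-\theta x_t^2 .
\]
We still have $x_z\le x_i\le x_w$ for all $i$, and now $x_w\ge x_u>0>x_v\ge x_z$.

\paragraph{Step 2: local bounds.} For real $p,q$ let
\[
\psi(p,q)=\min_s\big[(s-p)^2+(s-q)^2-\theta s^2\big]=p^2+q^2-\frac{(p+q)^2}\tau
=\frac1\tau\big(\delta p^2+\delta q^2-2pq\big).
\]
Completing squares, and using $1-\delta=\theta$ and $1-\delta^2=(1-\delta)(1+\delta)=\theta\tau$,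
\begin{equation}\label{eq:squares}
\psi(p,q)=-\frac\theta\delta p^2+\frac1{\tau\delta}(\delta q-p)^2,\qquad
(s-p)^2-\theta s^2=-\frac\theta\delta p^2+\frac1\delta(\delta s-p)^2 .
\end{equation}
Both are convex quadratics, in $q$ and in $s$ respectively, with minimum at $p/\delta$ and with the
\emph{same} minimum value. Here $\delta>0$ is used.

We would like to bound $F_t$ from below by $\psi(x_h,x_{h'})$ when $t$ is charged to the link $hh'$. For
$N_t=\{u\}$ this can fail if $x_w>x_u/\delta$, since then $x_t$ may equal the minimizer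
$x_u/\delta$. So we replace $x_w$ and $x_z$ by the truncated values
\[
\xi=\min(x_w,\,x_u/\delta)>0,\qquad\zeta=\max(x_z,\,x_v/\delta)<0 .
\]

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(i)] For every $t\in R$ the following lower bound holds, according to the link to which $t$ is charged:
\[
\begin{array}{c|ccccc}
\text{link} & wu & wv & zu & zv & uv\\ \hline
F_t\ge & \psi(x_u,\xi) & \psi(x_v,\xi) & \psi(x_u,\zeta) & \psi(x_v,\zeta) & \psi(x_u,x_v)
\end{array}
\]
\item[(ii)] $(x_w-x_u)^2-\theta x_w^2\ge(\xi-x_u)^2-\theta\xi^2$ and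
$(x_z-x_v)^2-\theta x_z^2\ge(\zeta-x_v)^2-\theta\zeta^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{$N_t=\{u,w\}$.} By definition $F_t\ge\psi(x_u,x_w)$, and $\psi(x_u,x_w)\ge\psi(x_u,\xi)$ because $\xi$ is
either $x_w$ or the minimizer $x_u/\delta$ of $\psi(x_u,\cdot)$.

\emph{$N_t=\{u\}$.} If $x_w\ge x_u/\delta$, then $\xi=x_u/\delta$ and
$\psi(x_u,\xi)=-\frac\theta\delta x_u^2\le F_t$ by \eqref{eq:squares}. If $x_w<x_u/\delta$, then
$x_t\le x_w=\xi<x_u/\delta$, so $\delta x_t-x_u\le\delta\xi-x_u<0$, and by \eqref{eq:squares} and $\tau\ge1$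
\[
F_t=-\frac\theta\delta x_u^2+\frac1\delta(\delta x_t-x_u)^2\ \ge\
-\frac\theta\delta x_u^2+\frac1{\tau\delta}(\delta\xi-x_u)^2=\psi(x_u,\xi).
\]
Here we used that $x_w$ is the maximum of $x$.

\emph{$N_t=\{v,w\}$ or $\{u,v,w\}$.} Dropping the square belonging to $u$ if it is present,
$F_t\ge\psi(x_v,x_w)$. The minimizer of $\psi(x_v,\cdot)$ is $x_v/\delta<0<\xi\le x_w$, so $\psi(x_v,\cdot)$ is
increasing on $[\xi,x_w]$ and $\psi(x_v,x_w)\ge\psi(x_v,\xi)$.

\emph{$N_t=\{u,v\}$.} $F_t\ge\psi(x_u,x_v)$ by definition.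

\emph{The hub $w$.} The first inequality in (ii) holds because $\xi$ is either $x_w$ or the minimizer $x_u/\delta$ of
$s\mapsto(s-x_u)^2-\theta s^2$.

The remaining claims follow by the reflection \eqref{eq:refl}: the arguments used only
$x_z\le x_i\le x_w$ and $x_u>0>x_v$, which are preserved; the reflection turns $\xi$ into $-\zeta$, and
$\psi(-p,-q)=\psi(p,q)$.
\end{proof}

\paragraph{Step 3: assembling.} Insert Lemma~\ref{lem:local} into \eqref{eq:Phi} and multiply by $\tau$. Every vertex
charged to a link now contributes $\delta p^2+\delta q^2-2pq$, where $p,q$ are the values at the two ends of the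
link, with $\xi,\zeta$ in place of $x_w,x_z$. We read off the coefficients.
\begin{itemize}
\item $\xi^2$: $\tau(1-\theta)+\delta(\alpha+\gamma)=\delta A$; similarly $\zeta^2$: $\delta B$.
\item Products of $\xi,\zeta$ with $x_u,x_v$: $-2$ times the entries of $C$.
\item $x_u^2$: $\tau(2-\theta)+\delta(\alpha+\eta+m)=\delta d_u+\delta m+\tau$, because
$\tau(2-\theta)=\tau^2=\tau+\delta\tau$; similarly $x_v^2$: $\delta d_v+\delta m+\tau$.
\item $x_ux_v$: $-2(\tau+m)$.
\end{itemize}
Hence
\begin{equation}\label{eq:form}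
\begin{aligned}
0\ \ge\ \ &\delta A\xi^2+\delta B\zeta^2-2\,(\xi\ \ \zeta)\,C\binom{x_u}{x_v}\\
&+(\delta d_u+\delta m+\tau)x_u^2+(\delta d_v+\delta m+\tau)x_v^2-2(\tau+m)x_ux_v .
\end{aligned}
\end{equation}

\emph{The cross term.} The entries of $C\binom{x_u}{x_v}$ sum to $d_ux_u+d_vx_v=0$; this is why the
normalization \eqref{eq:trans} was chosen. The first entry is
\[
\frac aN\big[(\alpha+\tau)d_v-\gamma d_u\big]
=\frac aN\big[(\alpha+\tau)(\gamma+\beta+\tau)-\gamma(\alpha+\eta+\tau)\big]=\frac{aK}N .
\]
So the cross term is $-\frac{2aK}N(\xi-\zeta)$ and depends on $\xi,\zeta$ only through $g:=\xi-\zeta>0$.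

\emph{The terms in $x_u,x_v$.} Since $-2x_ux_v=a^2-x_u^2-x_v^2$, the second line of \eqref{eq:form} equals
\[
(\tau+m)a^2+\delta(d_ux_u^2+d_vx_v^2)-(1-\delta)m(x_u^2+x_v^2).
\]
By \eqref{eq:trans}, $d_ux_u^2+d_vx_v^2=\frac{d_ud_v(d_v+d_u)}{N^2}a^2=\frac QNa^2$ and
$x_u^2+x_v^2=\frac{d_u^2+d_v^2}{N^2}a^2=\big(1-\frac{2Q}{N^2}\big)a^2$. So the second line is
\[
a^2\Big[\tau+m+\frac{\delta Q}N-(1-\delta)m+\frac{2(1-\delta)mQ}{N^2}\Big]
=a^2\Big[\frac{\delta Q}N+\tau+\delta m+\frac{2(1-\delta)mQ}{N^2}\Big]=\frac{W}{N}\,a^2 .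
\]

\emph{The first two terms.} By Cauchy--Schwarz, $g^2=(\xi-\zeta)^2\le(A\xi^2+B\zeta^2)\big(\frac1A+\frac1B\big)$, so
$A\xi^2+B\zeta^2\ge\frac{AB}{A+B}g^2=\frac PNg^2$.

Multiplying \eqref{eq:form} by $N$ we arrive at
\[
0\ \ge\ \delta P\,g^2-2K\,ag+W\,a^2 .
\]
Since $a,g,\delta P,W>0$, this forces $K>0$, and by the inequality of arithmetic and geometric means
$2Kag\ge\delta Pg^2+Wa^2\ge2ag\sqrt{\delta PW}$. This is \eqref{eq:key}, and Proposition~\ref{prop:key} is
proved. \qed

\section{The two determinants; proof of Theorem~\ref{thm:main}}\label{sec:main}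

\begin{lemma}\label{lem:alg}
$K+K'=\tau N$, and $\min\{P,Q\}\ge\max\{K,K'\}$.
\end{lemma}

\begin{proof}
Expanding, the terms $\alpha\beta$ and $\gamma\eta$ cancel in $K+K'$, and
$\tau(\alpha+\beta)+\tau^2+\tau(\gamma+\eta)+\tau^2=\tau N$ remains. Next,
\begin{equation}\label{eq:PK}
\begin{aligned}
P-K&=(\alpha+\tau+\gamma)(\beta+\tau+\eta)-K=(\alpha+\tau)\eta+\gamma(\beta+\tau)+2\gamma\eta\ \ge0,\\
P-K'&=(\gamma+\tau+\alpha)(\eta+\tau+\beta)-K'=(\gamma+\tau)\beta+\alpha(\eta+\tau)+2\alpha\beta\ \ge0 .
\end{aligned}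
\end{equation}
The inequalities for $Q$ are the dual ones.
\end{proof}

The identity $K+K'=\tau N$ is where $G$ and $\overline G$ interact. For example, if $\alpha=\beta=k$ and all
other counts are zero, then $K=(k+\tau)^2$ is large but $K'=\tau^2-k^2$, and $K'>0$ forces $k<\tau\le2$. So these
counts with $k\ge2$ cannot occur when $M(G)<1$, and it is the inequality for $\overline G$ that excludes them.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $M(G)\ge1$ then $M(G)>2-\sqrt2$. Otherwise apply Section~\ref{sec:key} with $\theta=M(G)$. By duality, i.e.\ by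
exchanging $G$ and $\overline G$ if necessary, assume $K\le K'$. Then Lemma~\ref{lem:alg} gives
$P,Q\ge K'\ge K$ and $\tau N=K+K'\ge2K$, and \eqref{eq:key} yields
\begin{equation}\label{eq:chain}
K^2\ \ge\ \delta PW\ \ge\ \delta P(\delta Q+\tau N)\ \ge\ \delta K(\delta K+2K)=(\delta^2+2\delta)K^2 .
\end{equation}
As $K>0$, we get $\delta^2+2\delta\le1$, so $\delta\le\sqrt2-1$ and $M(G)=1-\delta\ge2-\sqrt2$.

\emph{Equality.} If $\delta=\sqrt2-1$, then equality holds throughout \eqref{eq:chain}. From $W=\delta Q+\tau N$ we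
get $m=0$, because $W\ge\delta Q+\tau N+\delta mN$. From the last inequality in \eqref{eq:chain}, all factors being positive,
$P=K$; since $K\le K'\le P$, also $P=K'$. As $\tau>0$, the two lines of \eqref{eq:PK} now give
$\gamma=\eta=0$ and $\alpha=\beta=0$. So $n=4$ and the graph is the path $w\,u\,v\,z$; since $P_4$ is
self-complementary, the possible exchange of $G$ and $\overline G$ does not matter. Conversely $M(P_4)=2-\sqrt2$
by \eqref{eq:P4}. Thus $c$ is admissible in the question iff $c\le2-\sqrt2$.
\end{proof}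

\section{The graphs $B_n$ and the bull}\label{sec:bull}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
The number $c_n$ is the smaller root of $\lambda^2-n\lambda+n-2=0$, that is, of
\begin{equation}\label{eq:cn}
(1-\lambda)(n-1-\lambda)=1 .
\end{equation}
The left side is $n-1>1$ at $\lambda=0$ and $0$ at $\lambda=1$, so there is a root in $(0,1)$; as the roots have sum $n$,
this is the smaller one, and $0<c_n<1$. Put $\lambda=c_n$ and consider on $B_n$ the vector
\[
x_w=1,\quad x_u=1-\lambda,\quad x_v=-(1-\lambda),\quad x_z=-1,\quad x_t=0\ \text{ for the other vertices }t.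
\]
It is nonzero and orthogonal to $\mathbf 1$. At $w$, $x_w-x_u=\lambda=\lambda x_w$. At $u$, which has degree $n-2$,
\[
(n-2)x_u-x_w-x_v=(n-1)x_u-x_w=(n-1)(1-\lambda)-1=\lambda(1-\lambda)=\lambda x_u
\]
by \eqref{eq:cn}. At each extra vertex $t$ we get $2x_t-x_u-x_v=0=\lambda x_t$. The equations at $v$ and $z$ follow by
antisymmetry. Hence $c_n$ is an eigenvalue of $L(B_n)$ on $\mathbf 1^\perp$ and $\lambda_2(B_n)\le c_n$.

In $\overline{B_n}$ the hubs form the path $u\,z\,w\,v$, and the extra vertices form a clique, each being adjacent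
to exactly $z$ and $w$ among the hubs. Put the same values on $(u,z,w,v)$ in place of $(w,u,v,z)$, and $0$ on the
extra vertices. Edges of the clique join vertices of value $0$, so they do not matter, and the same verification
gives $\lambda_2(\overline{B_n})\le c_n$.
\end{proof}

By \eqref{eq:cn}, $1-c_n=1/(n-1-c_n)>1/(n-1)$; so Theorem~\ref{thm:more} places the distance of
$\min_{|G|=n}M(G)$ from $1$ between $1/(n-1)$ and $5/\sqrt n$ for $n\ge4$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
\emph{The value at the bull.} The bull $B_5$ is the path $w\,u\,v\,z$ with an additional vertex $t$ adjacent to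
$u,v$. Its complement is the path $u\,z\,w\,v$ with $t$ adjacent to $z,w$, which is again a bull. The
reflection fixing $t$ and exchanging $w\leftrightarrow z$, $u\leftrightarrow v$ splits $\mathbb R^V$ into invariant subspaces. On the
antisymmetric vectors $(x_w,x_u,x_v,x_z,x_t)=(p,q,-q,-p,0)$ the eigenvalue equations are $p-q=\lambda p$ and
$4q-p=\lambda q$, so $(1-\lambda)(4-\lambda)=1$ and $\lambda=\frac{5\pm\sqrt{13}}2$. On the symmetric vectors $(p,q,q,p,s)$
they are $p-q=\lambda p$, $2q-p-s=\lambda q$, $2s-2q=\lambda s$, with characteristic equation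
\[
(1-\lambda)\big[(2-\lambda)^2-2\big]-(2-\lambda)=-\lambda(\lambda^2-5\lambda+5)=0,
\]
so $\lambda\in\{0,\frac{5\pm\sqrt5}2\}$. As $\frac{5-\sqrt{5}}2>\frac{5-\sqrt{13}}2$, we get $\lambda_2(B_5)=\frac{5-\sqrt{13}}2=c_5$, and
$M(B_5)=c_5$.

It remains to show that $n\ge5$ and $M(G)\le c_5$ imply that $G$ is the bull.

\emph{Set-up.} We apply Section~\ref{sec:key} with the fixed value $\theta=c_5$, which is allowed since
$M(G)\le c_5<1$. Then $\delta=\frac{\sqrt{13}-3}2$ and
\begin{equation}\label{eq:delta}
\delta^2+3\delta=1,\qquad 0.302<\delta<0.303,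
\end{equation}
because $0.302^2+3\cdot0.302<1<0.303^2+3\cdot0.303$. As the bull is self-complementary, we may assume $K\le K'$ by
duality; then $K\le\tau N/2$ by Lemma~\ref{lem:alg}. Put
\[
\sigma=\alpha+\beta+\gamma+\eta,\qquad s=\frac N\tau-1=1+\frac\sigma\tau\ \ge1 .
\]
Since $A,B\ge\tau$, we have $(A-\tau)(B-\tau)\ge0$, so $P\ge\tau(N-\tau)=\tau^2s$; likewise $Q\ge\tau^2s$. Dividing \eqref{eq:key}
by $\tau^4$ and inserting these bounds and $N=\tau(s+1)$,
\begin{equation}\label{eq:six}
\frac{(s+1)^2}4\ \ge\ \frac{K^2}{\tau^4}\ \ge\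
\delta s\Big[\delta s+s+1+\frac m\tau\Big(\delta(s+1)+2(1-\delta)\frac s{s+1}\Big)\Big].
\end{equation}
Since $n=4+m+\sigma\ge5$, one of the following three cases holds.

\emph{Case $m\ge1$.} From $s\ge1$ we get $\delta(s+1)+2(1-\delta)\frac s{s+1}\ge2\delta+(1-\delta)=\tau$. So \eqref{eq:six} gives
$\frac{(s+1)^2}4\ge\delta s[(1+\delta)s+1+m]$, i.e.
\[
f_m(s):=\big(\delta+\delta^2-\tfrac14\big)s^2+\big((1+m)\delta-\tfrac12\big)s-\tfrac14\ \le0 .
\]
For $m=1$ we have $f_1(1)=\delta^2+3\delta-1=0$. The coefficients of $s^2$ and of $s$ in $f_1$ are positive, since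
$\delta+\delta^2=1-2\delta>\frac14$ and $2\delta>\frac12$. So $f_1$ is strictly increasing on $[1,\infty)$, and
$f_1(s)\le0$ forces $s=1$. For $m\ge2$ we
have $f_m(s)=f_1(s)+(m-1)\delta s>0$, a contradiction. So $m=1$ and $\sigma=0$: the graph is the path $w\,u\,v\,z$ with one
more vertex, adjacent to exactly $u$ and $v$, i.e.\ the bull.

\emph{Case $m=0$, $\sigma\ge2$.} Now \eqref{eq:six} and $\delta+\delta^2=1-2\delta$ give
\[
\big(\tfrac34-2\delta\big)s^2-\big(\tfrac12-\delta\big)s-\tfrac14\ \le0 ,
\]
and $s\ge1+\frac2\tau>\frac52$ because $\tau<1.303<\frac43$. By \eqref{eq:delta}, $\frac34-2\delta>0.144$ and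
$\frac12-\delta<0.198$. At $s=\frac52$ the left side exceeds $0.144\cdot6.25-0.198\cdot2.5-0.25=0.155$, and for $s\ge\frac52$ its
derivative exceeds $2\cdot0.144\cdot2.5-0.198>0$. Contradiction.

\emph{Case $m=0$, $\sigma=1$.} If $\alpha=1$ or $\beta=1$, then $K=\tau(1+\tau)>\tau^2=K'$, contrary to $K\le K'$. If $\gamma=1$ or
$\eta=1$, then $K=\tau^2$, $P=\tau(1+\tau)$, $N=1+2\tau$, and \eqref{eq:key} with $W\ge\tau N$ gives
$\tau^4\ge\delta\tau^2(1+\tau)(1+2\tau)$, i.e.\ $\tau^2\ge\delta(1+\tau)(1+2\tau)$. But $\tau^2<1.303^2<1.7$, while the right side exceeds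
$0.302\cdot2.302\cdot3.604>2.5$. Contradiction.
\end{proof}

\begin{remark}
Fixing $\theta=c_5$, rather than $\theta=M(G)$, means that $\delta$ satisfies the exact relation $\delta^2+3\delta=1$; the
bull then sits precisely at the zero $s=1$ of $f_1$.
\end{remark}

\section{Large order}\label{sec:large}

For large $n$ the chain \eqref{eq:chain} is wasteful: from $P$ and $Q$ it uses only $P,Q\ge K$, and it uses only one of
the two inequalities of Proposition~\ref{prop:key}. There are two ways for $n$ to be large. If $m$ is large, the term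
$\delta mN$ in $W$ already suffices. Otherwise the total $N$ of the table $C$ is large, and so is one of its entries.
That entry lies in one row and one column, hence enlarges a factor of $P$ and a factor of $Q$ at the same time; to
profit from this we multiply the inequalities for $G$ and $\overline G$.

\begin{lemma}\label{lem:PQ}
$PQ\ge\dfrac{N^2}{16}\min\{K,K'\}$.
\end{lemma}

\begin{proof}
The four entries of $C$ have sum $N$, so one of them is at least $N/4$. Recall $PQ=A\,B\,d_u\,d_v$.
\begin{itemize}
\item If $\alpha+\tau\ge N/4$, then $A,d_u\ge N/4$, and $Bd_v=(\beta+\eta+\tau)(\beta+\gamma+\tau)\ge(\eta+\tau)(\gamma+\tau)\ge K'$.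
\item If $\beta+\tau\ge N/4$, then $B,d_v\ge N/4$, and $Ad_u=(\alpha+\gamma+\tau)(\alpha+\eta+\tau)\ge(\gamma+\tau)(\eta+\tau)\ge K'$.
\item If $\gamma\ge N/4$, then $A,d_v\ge N/4$, and $Bd_u=(\beta+\eta+\tau)(\alpha+\eta+\tau)\ge(\beta+\tau)(\alpha+\tau)\ge K$.
\item If $\eta\ge N/4$, then $B,d_u\ge N/4$, and $Ad_v=(\alpha+\gamma+\tau)(\beta+\gamma+\tau)\ge(\alpha+\tau)(\beta+\tau)\ge K$.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
If $n\le25$, then $1-5/\sqrt n\le0$; if $M(G)\ge1$, there is nothing to prove. So let $n>25$ and $M(G)<1$, and apply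
Section~\ref{sec:key} with $\theta=M(G)$ and, by duality, $K\le K'$. We have to show $\delta\le5/\sqrt n$. By
Theorem~\ref{thm:main}, $\delta\le\sqrt2-1$, so $\tau\le\sqrt2$. By Lemma~\ref{lem:alg}, $K\le\tau N/2$ and $P\ge K$.

\emph{Case $m\ge n/3$.} Since $W\ge\delta mN$, \eqref{eq:key} gives
\[
\delta^2mN\ \le\ \delta W\ \le\ \frac{K^2}P\ \le\ K\ \le\ \frac{\tau N}2 .
\]
Hence $\delta^2\le\frac\tau{2m}\le\frac{3\sqrt2}{2n}<\frac{25}n$.

\emph{Case $m<n/3$.} Then $N=n-4-m+2\tau>\frac{2n}3-2\ge\frac n2$, using $\tau\ge1$ and $n\ge12$. Multiply \eqref{eq:key} and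
\eqref{eq:keydual}, use $W,W'\ge\tau N$, take square roots, and apply Lemma~\ref{lem:PQ}:
\[
KK'\ \ge\ \delta\tau N\sqrt{PQ}\ \ge\ \delta\tau\,\frac{N^2}4\sqrt K .
\]
As $K>0$, Lemma~\ref{lem:alg} gives $K'\le\tau N$, so $\sqrt K\ge\delta N/4$. Therefore
\[
\delta\ \le\ \frac{4\sqrt K}N\ \le\ \frac4N\sqrt{\frac{\tau N}2}=\frac{4\sqrt{\tau/2}}{\sqrt N}
\ <\ \frac{4\cdot2^{-1/4}\cdot\sqrt2}{\sqrt n}=\frac{4\cdot2^{1/4}}{\sqrt n}\ <\ \frac5{\sqrt n},
\]
where we used $\tau\le\sqrt2$ and $N>n/2$.
\end{proof}

This completes the proof of Theorem~\ref{thm:more}: the statements about the minimum for $n=4$ and $n=5$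
follow from \eqref{eq:P4}, Theorem~\ref{thm:main} and part (a), and those for general $n$ from (b) and (c).

\begin{thebibliography}{1}
\bibitem{AAMM} B. Afshari, S. Akbari, M.J. Moghaddamzadeh and B. Mohar, \emph{The Algebraic Connectivity of
a Graph and its Complement}, arXiv:1806.06770 (2018).
\end{thebibliography}

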